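\title{Positive square energy and the surplus of a graph}

\begin{abstract}
Let $s^+(G)$ and $s^-(G)$ be the sums of squares of the positive and of the negative adjacency eigenvalues of a graph $G$ with $n$ vertices and $m$ edges, and let $\operatorname{surp}(G)$ be the excess of its maximum cut over $m/2$. We disprove the conjecture $s^+(G)=\Omega(\operatorname{surp}(G))$ by constructing graphs in which $\operatorname{surp}(G)/s^+(G)$ is arbitrarily large. We also prove that $\operatorname{surp}(G)\le\frac12\sqrt{s^+(G)s^-(G)}$, with equality exactly for bipartite graphs. It follows that $s^+\ge 2\operatorname{surp}^2/m$ and $s^+\ge(\sqrt{8m}/n)\operatorname{surp}$, and our graphs attain both bounds up to absolute constants.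
\end{abstract}

\section{Introduction}

Let $G$ be a finite simple graph with $n$ vertices, $m$ edges and adjacency matrix $A$, and let $\lambda_1\ge\dots\ge\lambda_n$ be the eigenvalues of $A$. The \emph{positive} and \emph{negative square energies} of $G$ are
\[
s^+(G)=\sum_{\lambda_i\ge0}\lambda_i^2,\qquad s^-(G)=\sum_{\lambda_i<0}\lambda_i^2 .
\]
Since $\sum_i\lambda_i^2=\operatorname{tr}A^2=2m$, they record how the total $2m$ is shared between the two halves of the spectrum; since $\operatorname{tr}A=0$, both are positive when $m\ge1$. Let $\operatorname{mc}(G)$ be the largest number of edges crossing a bipartition of $V(G)$. A uniformly random bipartition cuts $m/2$ edges on average, and the \emph{surplus}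
\[
\operatorname{surp}(G)=\operatorname{mc}(G)-\frac m2
\]
measures by how much the best cut beats a random one. The bipartition given by the signs of $w\in\{\pm1\}^{V(G)}$ cuts $\sum_{uv\in E(G)}\frac12(1-w_uw_v)=\frac m2-\frac14w^TAw$ edges, so
\begin{equation}\label{eq:form}
\operatorname{surp}(G)=\max_{w\in\{\pm1\}^{V(G)}}\Bigl(-\tfrac14\,w^TAw\Bigr).
\end{equation}
It is conjectured in \cite{Zhang} that there is an absolute constant $c>0$ such that
\begin{equation}\label{eq:conj}
s^+(G)\ge c\,\operatorname{surp}(G)\qquad\text{for every graph }G .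
\end{equation}

The simplest cases support this. If $G$ is bipartite with sides given by $w$, then conjugation by the diagonal matrix with diagonal $w$ turns $A$ into $-A$, so the spectrum is symmetric and $s^+=s^-=m=2\operatorname{surp}$. For the complete graph $K_n$ we have $s^+=(n-1)^2$ and $\operatorname{surp}=\lfloor n^2/4\rfloor-n(n-1)/4\le n/4$. Both sides of \eqref{eq:conj} are additive over disjoint unions, and both are multiplied by $r^2$ when every vertex is replaced by $r$ copies (Lemma~\ref{lem:blowup}). One is led to think of a large surplus as a bipartite graph hidden in $G$, which should bring as much positive energy as negative energy. There is also a reason for doubt. By \eqref{eq:form} the surplus comes from the negative eigenvalues; for instance $\operatorname{surp}(G)\le n|\lambda_n|/4$. The identity $\operatorname{tr}A=0$ balances sums of eigenvalues and not sums of squares, so a few large negative eigenvalues may be balanced by many small positive ones. The doubt turns out to be justified.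

\begin{theorem}\label{thm:counter}
For every even $t\ge2$ and every prime power $q\ge t^4$ there is a graph $G$ with
\[
\operatorname{surp}(G)\ge(1-q^{-4})\,\frac{t^2}{38}\,s^+(G).
\]
In particular, no absolute constant $c>0$ satisfies \eqref{eq:conj}.
\end{theorem}

The inequality that does hold involves both square energies.

\begin{theorem}\label{thm:ineq}
For every graph $G$,
\[
2\sqrt{\operatorname{mc}(G)}\le\sqrt{s^+(G)}+\sqrt{s^-(G)},
\qquad\text{equivalently}\qquad
\operatorname{surp}(G)\le\tfrac12\sqrt{s^+(G)\,s^-(G)} .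
\]
Equality holds if and only if $G$ is bipartite.
\end{theorem}

\begin{corollary}\label{cor:bounds}
For every graph $G$ with $n$ vertices and $m\ge1$ edges,
\[
\text{\rm(a)}\quad s^+(G)\ge\frac{4\operatorname{surp}(G)^2}{s^-(G)}\ge\frac{2\operatorname{surp}(G)^2}{m},
\qquad\quad
\text{\rm(b)}\quad s^+(G)\ge\frac{\sqrt{8m}}{n}\operatorname{surp}(G).
\]
In particular, for each $\varepsilon>0$ the inequality in \eqref{eq:conj} holds with some $c=c(\varepsilon)>0$ in the class of graphs with $m\ge\varepsilon n^2$, and in the class of graphs with $\operatorname{surp}(G)\ge\varepsilon m$.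
\end{corollary}

Neither (a) nor (b) can be improved by more than a constant factor.

\begin{theorem}\label{thm:sharp}
For every even $t\ge2$ there are graphs $G$, with $n$ arbitrarily large, such that
\[
\frac1{2t^2}\le\frac{\operatorname{surp}(G)}{m}\le\frac5{t^2},\qquad
s^+(G)\le77\,\frac{\operatorname{surp}(G)^2}{m},\qquad
s^+(G)\le60\,\frac{\sqrt{8m}}{n}\operatorname{surp}(G).
\]
Moreover $m/n^2=\Theta(t^{-4})$.
\end{theorem}

We prove the inequality first (Section~\ref{sec:ineq}), because it tells us where a counterexample has to live. Section~\ref{sec:idea} explains the construction and works out its smallest case; Sections~\ref{sec:partition}--\ref{sec:final} carry it out. The graphs are explicit except for one family of sign vectors, which is chosen by a first-moment argument.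

\section{Square energies of matrices}\label{sec:prelim}

For a real symmetric matrix $Z$, let $s^+(Z)$ and $s^-(Z)$ be the sums of squares of its positive and of its negative eigenvalues, and let $\|Z\|=(\sum_{i,j}Z_{ij}^2)^{1/2}$ be its Frobenius norm. Then $\|Z\|^2=s^+(Z)+s^-(Z)$, and $v^TZv\le\|Z\|\,v^Tv$ for every vector $v$. We write $Z\succeq0$ if $Z$ is positive semidefinite; $I$, $J$ and $\mathbf 1$ are the identity matrix, the all-ones matrix and the all-ones vector of the size required by the context. A symmetric $0/1$ matrix $A$ with zero diagonal is identified with its graph, so we write $\operatorname{surp}(A)$, and $\|A\|^2=\mathbf 1^TA\mathbf 1=2m$.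

All our upper bounds on negative energy come from one observation: a positive semidefinite summand costs nothing.

\begin{lemma}\label{lem:weyl}
If $Y\succeq0$ and $Z$ is symmetric, then $s^-(Y-Z)\le\|Z\|^2$.
\end{lemma}

\begin{proof}
Weyl's monotonicity principle says that if $X-X'\succeq0$, then the $i$th largest eigenvalue of $X$ is at least that of $X'$, for every $i$. Apply it with $X=Y-Z$ and $X'=-Z$. Since $\lambda\mapsto\min(\lambda,0)^2$ is nonincreasing, $s^-(Y-Z)\le s^-(-Z)\le\|Z\|^2$.
\end{proof}

The Kronecker product $X\otimes Y$ has entries $(X\otimes Y)_{(i,z),(j,z')}=X_{ij}Y_{zz'}$. It satisfies $(X\otimes Y)(v\otimes y)=Xv\otimes Yy$, so for symmetric $X,Y$ its eigenvalues are the products $\lambda\mu$ of an eigenvalue of $X$ and an eigenvalue of $Y$, and $(v\otimes y)^T(X\otimes Y)(v\otimes y)=(v^TXv)(y^TYy)$.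

\begin{lemma}\label{lem:blowup}
Let $A$ be a graph and $J_r$ the $r\times r$ all-ones matrix. Passing from $A$ to the graph $A\otimes J_r$ multiplies $n$ by $r$, and multiplies each of $m$, $s^+$ and $\operatorname{surp}$ by $r^2$.
\end{lemma}

\begin{proof}
The claims on $n$ and $m$ are immediate, and the one on $s^+$ holds because the only nonzero eigenvalue of $J_r$ is $r$, with multiplicity one. Let $f(y)=-\frac14y^TAy$. Given a sign vector $w$ for $A\otimes J_r$, let $y_v\in[-1,1]$ be the average of $w$ over the $r$ copies of $v$; then $-\frac14w^T(A\otimes J_r)w=r^2f(y)$, and every $y\in\{\pm1\}^V$ arises in this way. Since $A$ has zero diagonal, $f$ is affine in each coordinate, so the coordinates of $y$ can be moved one at a time to $\pm1$ without decreasing $f$. Hence the maximum of $f$ over $[-1,1]^V$ is $\operatorname{surp}(A)$, and \eqref{eq:form} gives the claim.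
\end{proof}

\section{The inequality and its case of equality}\label{sec:ineq}

Fix $x\in\{\pm1\}^n$, let $S$ and $T$ be the sets where $x_i=1$ and $x_i=-1$, and for an $n\times n$ matrix $Z$ let $Z_{\mathrm{cut}}$ be obtained from $Z$ by setting to zero all entries with $x_ix_j=1$. A bipartite graph puts all of its squared norm on a cut. A positive semidefinite matrix can put at most half of it there. For $n=2$ and $x=(1,-1)$, with $Z_{11}=a$, $Z_{22}=c$, $Z_{12}=b$, this follows from $2b^2\le2ac\le a^2+c^2$, which gives $2b^2\le\frac12(a^2+2b^2+c^2)$. We write $Z_{ST}$ for the submatrix with rows in $S$ and columns in $T$.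

\begin{lemma}\label{lem:half}
If $Z\succeq0$, then $\|Z_{\mathrm{cut}}\|^2\le\frac12\|Z\|^2$. If equality holds and $S,T\ne\emptyset$, then $Z_{SS}^2=Z_{ST}Z_{TS}$ and $Z_{TT}^2=Z_{TS}Z_{ST}$.
\end{lemma}

\begin{proof}
Write $Z=VV^T$, where $V$ has rows $v_1^T,\dots,v_n^T$, so that $Z_{ij}^2=(v_i^Tv_j)^2=\operatorname{tr}(v_iv_i^Tv_jv_j^T)$. Then
\[
\|Z_{\mathrm{cut}}\|^2=\sum_{i,j}\frac{1-x_ix_j}{2}\,Z_{ij}^2
=\frac12\|Z\|^2-\frac12\Bigl\|\sum_ix_iv_iv_i^T\Bigr\|^2 ,
\]
which proves the inequality. (The last term makes explicit the Schur product theorem for the entrywise square of $Z$.) Let $V_S,V_T$ consist of the rows of $V$ indexed by $S$ and by $T$. Equality means $\sum_{i\in S}v_iv_i^T=\sum_{i\in T}v_iv_i^T$, that is, $V_S^TV_S=V_T^TV_T$. Then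
\[
Z_{SS}^2=V_S(V_S^TV_S)V_S^T=V_S(V_T^TV_T)V_S^T=Z_{ST}Z_{TS},
\]
and exchanging $S$ and $T$ gives the second identity.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ineq}]
Since $s^++s^-=2m$, squaring the first form gives $4\operatorname{mc}\le2m+2\sqrt{s^+s^-}$, and $4\operatorname{mc}=2m+4\operatorname{surp}$. So the two forms are equivalent, together with their cases of equality. If $m=0$, both sides vanish and $G$ is bipartite. Let $m\ge1$, so that $s^+,s^->0$ and $\operatorname{mc}>0$.

Group the spectral decomposition of $A$ by sign: $A=A_+-A_-$ with $A_\pm\succeq0$, $\|A_+\|^2=s^+$ and $\|A_-\|^2=s^-$. Let $x$ define a maximum cut. Each cut edge contributes two entries to $A_{\mathrm{cut}}$, so the triangle inequality and Lemma~\ref{lem:half} give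
\begin{equation}\label{eq:chain}
\sqrt{2\operatorname{mc}}=\|A_{\mathrm{cut}}\|\le\|(A_+)_{\mathrm{cut}}\|+\|(A_-)_{\mathrm{cut}}\|\le\sqrt{s^+/2}+\sqrt{s^-/2},
\end{equation}
and multiplying by $\sqrt2$ gives the inequality.

If $G$ is bipartite, then $s^+=s^-=m=\operatorname{mc}$ and equality holds. Conversely, suppose that equality holds throughout \eqref{eq:chain}. Then Lemma~\ref{lem:half} is tight for $A_+$ and for $A_-$; in particular $(A_+)_{\mathrm{cut}}$ and $(A_-)_{\mathrm{cut}}$ are nonzero. Equality in the triangle inequality of a Euclidean space, for the nonzero vectors $(A_+)_{\mathrm{cut}}$ and $-(A_-)_{\mathrm{cut}}$, gives $(A_+)_{\mathrm{cut}}=-\alpha(A_-)_{\mathrm{cut}}$ with $\alpha>0$. Put $M=A_{ST}$, which is nonzero since $\operatorname{mc}>0$. From $M=(A_+)_{ST}-(A_-)_{ST}$ we obtain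
\[
(A_+)_{ST}=\frac{\alpha}{1+\alpha}M,\qquad (A_-)_{ST}=-\frac1{1+\alpha}M .
\]
The second part of Lemma~\ref{lem:half} now determines the squares of the diagonal blocks. These blocks are positive semidefinite, and a positive semidefinite matrix has exactly one positive semidefinite square root. Therefore
\[
(A_+)_{SS}=\frac{\alpha}{1+\alpha}(MM^T)^{1/2},\qquad (A_-)_{SS}=\frac1{1+\alpha}(MM^T)^{1/2},\qquad A_{SS}=\frac{\alpha-1}{\alpha+1}(MM^T)^{1/2}.
\]
Here the absence of loops enters: $\operatorname{tr}A_{SS}=0$, while the nonzero positive semidefinite matrix $(MM^T)^{1/2}$ has positive trace. So $\alpha=1$ and $A_{SS}=0$. With $\alpha=1$, both $(A_+)_{TT}$ and $(A_-)_{TT}$ equal $\frac12(M^TM)^{1/2}$, so $A_{TT}=0$. Hence $G$ is bipartite.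
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:bounds}]
Part (a) is Theorem~\ref{thm:ineq} together with $0<s^-\le2m$. For (b), the Rayleigh quotient of $\mathbf 1$ gives $\sqrt{s^+}\ge\lambda_1\ge2m/n$, that is, $\sqrt{2m}\le n\sqrt{s^+}/\sqrt{2m}$. Hence $\operatorname{surp}\le\frac12\sqrt{s^+}\sqrt{2m}\le ns^+/\sqrt{8m}$. The last claim holds with $c=\sqrt{8\varepsilon}$ by (b) and with $c=2\varepsilon$ by (a).
\end{proof}

The corollary locates the counterexamples. If $m\ge1$ and $s^+\le\delta\operatorname{surp}$, then (b) gives $m/n^2\le\delta^2/8$, and (a) gives $\operatorname{surp}\le\delta m/2$ and hence $s^+\le\delta^2m/2$. So the graph is sparse, its best cut barely beats a random one, and almost all of its energy $2m$ is negative.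

\section{Products, a weighted model, and rounding}\label{sec:idea}

\subsection*{Exchanging the signs}
Dense structures are easier to design than sparse ones, but a dense graph has $s^+\ge(2m/n)^2$, which is too large. This top eigenvalue does no harm to $s^-$. We therefore solve the problem for $s^-$ with a dense graph, and then convert $s^-$ into $s^+$ by a product.

\begin{lemma}\label{lem:product}
Let $R$ and $D$ be graphs, let $D$ have $m_D\ge1$ edges, and put $\eta=s^+(D)/(2m_D)$. Then $R\otimes D$ is a graph with
\[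
\operatorname{surp}(R\otimes D)\ge2m_D\operatorname{surp}(R),\qquad
s^+(R\otimes D)\le2m_D\bigl(\eta\,s^+(R)+s^-(R)\bigr).
\]
\end{lemma}

\begin{proof}
The matrix $R\otimes D$ is symmetric, $0/1$, with zero diagonal. If $w$ attains the maximum in \eqref{eq:form} for $R$, then $w\otimes\mathbf 1$ gives the value $(-\frac14w^TRw)(\mathbf 1^TD\mathbf 1)=2m_D\operatorname{surp}(R)$. A product $\lambda\mu$ is positive exactly when the factors are nonzero of equal sign, so $s^+(R\otimes D)=s^+(R)s^+(D)+s^-(R)s^-(D)$, and $s^-(D)\le2m_D$.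
\end{proof}

Two objects are now needed: a graph $D$ with small $\eta$, and a graph $R$ with $\operatorname{surp}(R)$ much larger than $s^-(R)$.

\subsection*{A weighted model for $R$}
If edge weights in $[0,1]$ are allowed, $R$ is easy to find. Let $x\in\{\pm1\}^h$ have $\sum_ix_i=0$, let $0<\rho<1$, and put
\begin{equation}\label{eq:model}
W=\tfrac12\bigl(J-\rho\,xx^T-(1-\rho)I\bigr).
\end{equation}
This is a weighted complete graph with weight $\frac{1+\rho}2$ across the bisection $x$ and $\frac{1-\rho}2$ inside its halves. Its negative eigenvalues are $-\frac12(\rho h+1-\rho)$, on $x$, and $-\frac12(1-\rho)$, on the $(h-2)$-dimensional complement of $\mathbf 1$ and $x$. For $h=\rho^{-2}$, the size at which the two contributions to $s^-(W)$ have the same order, we get $s^-(W)\le\frac14(4\rho^{-2}+\rho^{-2})$, whereas $-\frac14x^TWx\ge\frac18\rho h^2=\frac18\rho^{-3}$. The gain is of order $1/\rho$, because the surplus is linear in the bias $\rho$ and the energy of the eigenvalue on $x$ is quadratic. Below, $\rho$ is about $t^{-2}$ and $h=t^4$.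

\subsection*{The cost of rounding}
To realize $W$ by a graph, replace each vertex by $Q$ vertices and the entry $W_{ij}$ by a $Q\times Q$ block of zeros and ones with all row and column sums $QW_{ij}$. Call the result $R$ and put $\Delta=R-W\otimes J_Q$. The blocks of $\Delta$ have zero row sums, so $\Delta(W\otimes J_Q)=0$ and $s^-(R)=Q^2s^-(W)+s^-(\Delta)$. Counting entries,
\[
\|\Delta\|^2=Q^2\sum_{i,j}W_{ij}(1-W_{ij})=\tfrac14Q^2h(h-1)(1-\rho^2).
\]
This is of order $Q^2\rho^{-4}$, larger than the surplus $Q^2\rho^{-3}$ that we want to exhibit. The rounding error cannot be made small, so it must be made almost positive semidefinite. This is the main difficulty.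

\subsection*{Rounding along a partition of a group}
Recall that a finite abelian group $L$ of order $Q$ has $Q$ characters $\chi:L\to\mathbb C^*$, which form an orthogonal basis of $\mathbb C^L$, and that $\sum_{z\in H}\chi(z)=0$ for a subgroup $H$ on which $\chi$ is nontrivial. If $C=-C\subseteq L\setminus\{0\}$, the Cayley graph $A_C$, with $z\sim z'$ if and only if $z-z'\in C$, satisfies $(A_C\chi)(z)=\sum_{s\in C}\chi(z-s)=\theta\,\chi(z)$ with $\theta=\sum_{s\in C}\chi(s)$, which is real because $C=-C$.

Let $(C_\gamma)_{\gamma\in\Gamma}$ be a partition of $L\setminus\{0\}$ into sets $C_\gamma=-C_\gamma$, with Cayley graphs $A_\gamma$ and eigenvalues $\theta_\gamma(\chi)=\sum_{s\in C_\gamma}\chi(s)$. Choose vectors $u_\gamma\in\{\pm1\}^h$, let $B_\gamma=\frac12(J-u_\gamma u_\gamma^T)$ be the complete bipartite graph between the two sign classes of $u_\gamma$, and put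
\begin{equation}\label{eq:R}
R=\sum_{\gamma\in\Gamma}B_\gamma\otimes A_\gamma .
\end{equation}
Since the $A_\gamma$ have disjoint supports and zero diagonals, $R$ is a graph: $(i,z)\sim(j,z')$ if and only if $z\ne z'$ and $u_\gamma$ has opposite signs at $i$ and $j$, where $\gamma$ is the class of $z-z'$. From $R(v\otimes\chi)=(R_\chi v)\otimes\chi$ with
\begin{equation}\label{eq:block}
R_\chi=\sum_\gamma\theta_\gamma(\chi)B_\gamma=\frac12\Bigl(\sum_\gamma\theta_\gamma(\chi)\Bigr)J-\frac12\sum_\gamma\theta_\gamma(\chi)\,u_\gamma u_\gamma^T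
\end{equation}
we see that the spectrum of $R$ is the union of the spectra of the $Q$ real symmetric $h\times h$ blocks $R_\chi$. If the classes have equal size, the trivial character gives $Q-1$ times the average of the $B_\gamma$, which will play the role of $W$. The other characters carry the rounding error. For them $\sum_\gamma\theta_\gamma(\chi)=\sum_{z\ne0}\chi(z)=-1$, so the multiples of $J$ almost cancel, and a term $-\theta_\gamma(\chi)u_\gamma u_\gamma^T$ is positive semidefinite when $\theta_\gamma(\chi)<0$. We therefore want a partition whose large eigenvalues are negative and whose positive eigenvalues are small and equal. The Cayley graph of a single class of such a partition is also a candidate for $D$.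

\begin{example}\label{ex:16}
Let $L=\mathbb F_{16}$ and let $C=\{1,\zeta,\zeta^2,\zeta^3,\zeta^4\}$ be the group of fifth roots of unity. Its three cosets partition $L^*$ and are symmetric, as $-1=1$. Since $\zeta\notin\mathbb F_4$, it has degree $4$ over $\mathbb F_2$, so $1,\zeta,\zeta^2,\zeta^3$ is a basis, and $\zeta^4$ is the sum of the basis vectors. A character of $(L,+)$ that equals $-1$ on exactly $j$ basis vectors has $\theta=4-2j+(-1)^j$, which is $5,1,1,-3,-3$ for $j=0,\dots,4$. So $A_C$ has eigenvalues $5$, $1$ ($4+6=10$ times) and $-3$ ($4+1=5$ times); here $s^+=35<45=s^-$. Multiplication by $g\in L^*$ is an automorphism of $(L,+)$ that maps $C$ to $gC$, so on a nontrivial $\chi$ each coset has eigenvalue $1$ or $-3$. The three values add up to $-1$, so exactly one of them is $-3$.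

Take $h=4$ and let $u_1,u_2,u_3$ be the three bisections $(1,1,-1,-1)$, $(1,-1,1,-1)$, $(1,-1,-1,1)$. Each pair $i\ne j$ is separated by two of them, so $B_1+B_2+B_3=2(J-I)$, and \eqref{eq:R} is a $30$-regular graph on $64$ vertices that rounds a $K_4$ with equal fractional weights. The trivial character gives the block $10(J-I)$. Each of the $15$ other characters gives, for one $\gamma$,
\[
R_\chi=(B_1+B_2+B_3)-4B_\gamma=2(J-I)-2(J-u_\gamma u_\gamma^T)=2u_\gamma u_\gamma^T-2I ,
\]
with eigenvalues $6,-2,-2,-2$. These blocks carry energy $15\cdot48$, and three quarters of it is positive, thanks to the rank-one term produced by the eigenvalue $-3$.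
\end{example}

\section{A partition of $\mathbb F_{q^4}^*$ with one large negative eigenvalue}\label{sec:partition}

In Example~\ref{ex:16} the set $C$ is the kernel of $z\mapsto z^5$, the norm from $\mathbb F_{16}$ to $\mathbb F_4$. This description generalizes. Let $q$ be a prime power, $F=\mathbb F_q\subset k=\mathbb F_{q^2}\subset L=\mathbb F_{q^4}$ and $Q=q^4$. The map $z\mapsto\bar z=z^{q^2}$ is an automorphism of $L$ of order two with fixed field $k$. Put $N(z)=z\bar z$ and $\operatorname{Tr}(z)=z+\bar z$; both lie in $k$. Since $L^*$ is cyclic of order $(q^2+1)(q^2-1)$, the homomorphism $N(z)=z^{q^2+1}$ has kernel of size $q^2+1$ and image of size $q^2-1$, so it maps $L^*$ onto $k^*$ with fibers of size $q^2+1$. The map $\operatorname{Tr}$ is $k$-linear, and nonzero because it is a polynomial of degree $q^2<Q$; so it is onto $k$.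

Let $\Gamma=k^*/F^*$, a group of order $q+1$, whose elements $\gamma$ are the cosets $gF^*$. Define
\[
C_\gamma=\{z\in L^*:N(z)\in\gamma\},\qquad d=(q-1)(q^2+1).
\]
The sets $C_\gamma$ partition $L^*$, each has $d$ elements, $(q+1)d=Q-1$, and $C_\gamma=-C_\gamma$ because $N(-1)=1$. Fix a nontrivial character $\Psi$ of $(k,+)$ and let $\chi_b(z)=\Psi(\operatorname{Tr}(\bar bz))$ for $b\in L$. For $b\ne0$ the values $\operatorname{Tr}(\bar bz)$ cover $k$, so $\chi_b$ is nontrivial. Since $\chi_b\chi_{b'}=\chi_{b+b'}$, the $\chi_b$ are distinct and are all $Q$ characters of $(L,+)$. Write $\theta_\gamma(b)=\theta_\gamma(\chi_b)$, so that $\theta_\gamma(0)=d$.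

\begin{lemma}\label{lem:partition}
For each $b\ne0$ there is exactly one class $\gamma(b)\in\Gamma$ such that
\[
\theta_\gamma(b)=\begin{cases}q-1-q^2,&\gamma=\gamma(b),\\ q-1,&\gamma\ne\gamma(b).\end{cases}
\]
For each $\gamma$, exactly $d$ elements $b\ne0$ have $\gamma(b)=\gamma$.
\end{lemma}

\begin{proof}
We detect the condition on $N(z)$ by characters and complete the square. For $a\in k^*$,
\[
\sum_{z\in L}\Psi(aN(z))=1+(q^2+1)\sum_{w\in k^*}\Psi(aw)=1-(q^2+1)=-q^2 ;
\]
the sign of this sum is the source of the sign in the lemma. As $\bar a=a$, we have $aN(z+b/a)=aN(z)+\bar bz+b\bar z+N(b)/a$, and shifting $z$ gives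
\begin{equation}\label{eq:gauss}
\sum_{z\in L}\Psi\bigl(aN(z)+\operatorname{Tr}(\bar bz)\bigr)=-q^2\,\Psi\bigl(-N(b)/a\bigr).
\end{equation}
The maps $y\mapsto\Psi(wy)$, $w\in k$, are distinct, so they are all $q^2$ characters of $(k,+)$, and exactly $|k/F|=q$ of them are trivial on $F$. The corresponding $w$ form an $F$-subspace with $q$ elements, say $\ell F$ with $\ell\in k^*$. Thus
\begin{equation}\label{eq:detect}
\sum_{\tau\in F}\Psi(\tau w)=q\ \text{ if }w\in\ell F,\qquad\sum_{\tau\in F}\Psi(\tau w)=0\ \text{ otherwise.}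
\end{equation}
Let $\gamma=gF^*$ and $b\ne0$. We have $z\in C_\gamma\cup\{0\}$ if and only if $N(z)\in gF$, that is, $\ell N(z)/g\in\ell F$. By \eqref{eq:detect},
\[
1+\theta_\gamma(b)=\frac1q\sum_{\tau\in F}\sum_{z\in L}\Psi\Bigl(\frac{\tau\ell}{g}N(z)+\operatorname{Tr}(\bar bz)\Bigr).
\]
The term $\tau=0$ is $\frac1q\sum_z\chi_b(z)=0$. For the other terms we use \eqref{eq:gauss} with $a=\tau\ell/g$ and substitute $\sigma=-1/\tau$:
\[
1+\theta_\gamma(b)=-q\sum_{\sigma\in F^*}\Psi\bigl(\sigma\,gN(b)/\ell\bigr).
\]
By \eqref{eq:detect} the sum over $\sigma$ is $q-1$ if $gN(b)/\ell\in\ell F$ and $-1$ otherwise, so $1+\theta_\gamma(b)$ is $q-q^2$ or $q$. Since $gN(b)\ne0$, the first case reads $gN(b)\in\ell^2F^*$. For fixed $b$ it singles out the class $\gamma(b)=\ell^2N(b)^{-1}F^*$. For fixed $\gamma$ it says that $b$ lies in the set $C_{\gamma'}$ with $\gamma'=\ell^2g^{-1}F^*$, which has $d$ elements.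
\end{proof}

Let $D=A_{\gamma_0}$ for one fixed class $\gamma_0$. It is a $d$-regular graph on $Q$ vertices, so $2m_D=Qd$, and its eigenvalues are $d$ (once), $-(q^2-q+1)$ ($d$ times) and $q-1$ ($Q-1-d=qd$ times). Therefore
\begin{equation}\label{eq:eta}
s^+(D)=d^2+qd(q-1)^2=d(q-1)(2q^2-q+1)\le2dq^3,\qquad \eta=\frac{s^+(D)}{Qd}\le\frac2q .
\end{equation}
This is the first object required by Lemma~\ref{lem:product}. It is not a counterexample by itself: $\operatorname{surp}(D)\le Q(q^2-q+1)/4\le q^6/4\le d^2\le s^+(D)$, since $d\ge q^3/2$.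

\section{A dense graph with small negative square energy}\label{sec:R}

\begin{proposition}\label{prop:R}
Let $t\ge2$ be even, $q\ge t^4$ a prime power and $Q=q^4$. There is a graph $R$ on $t^4Q$ vertices with
\begin{align}
\operatorname{surp}(R)&\ge\tfrac18\,Q(Q-1)\,t^6,\label{eq:Rsurp}\\
s^-(R)&\le\tfrac{15}4\,Q^2\,t^4,\label{eq:Rneg}\\
\tfrac14\,Q(Q-1)\,t^8\le\mathbf 1^TR\mathbf 1&\le\tfrac12\,Q(Q-1)\,t^8.\label{eq:Redges}
\end{align}
\end{proposition}

\begin{proof}
We take \eqref{eq:R} with the partition of Section~\ref{sec:partition} and $h=t^4$. The sign vectors must be chosen so that the average of the $q+1$ graphs $B_\gamma$ resembles the model \eqref{eq:model}.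

\emph{Sign vectors.} Since $t$ is even, there is $x\in\{\pm1\}^h$ with $\sum_ix_i=0$. For each $\gamma\in\Gamma$ choose $y_\gamma$, independently and uniformly, among the vectors in $\{\pm1\}^h$ with coordinate sum $t^3$; they exist because $t^3\le t^4$ and $t^3\equiv t^4\pmod 2$. Let $u_\gamma(i)=x_i\,y_\gamma(i)$, and put
\[
U_\gamma=u_\gamma u_\gamma^T,\qquad\bar U=\frac1{q+1}\sum_\gamma U_\gamma,\qquad\bar B=\frac1{q+1}\sum_\gamma B_\gamma=\frac12(J-\bar U).
\]
Because the coordinate sum is prescribed exactly, the correlation with $x$ is not random: $x^TU_\gamma x=(\sum_iy_\gamma(i))^2=t^6$, and hence $x^T\bar Ux=t^6$ for every choice. Only $\|\bar U\|$ has to be controlled. The distribution of $y_\gamma$ is invariant under permutations of the coordinates and $\sum_{i\ne j}y_\gamma(i)y_\gamma(j)=t^6-t^4$, so for $i\ne j$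
\[
\rho:=\mathbb E\,y_\gamma(i)y_\gamma(j)=\frac{t^6-t^4}{t^4(t^4-1)}=\frac1{t^2+1}.
\]
Thus $\mathbb E\,\bar B$ is the matrix \eqref{eq:model} with this $\rho$. For $i\ne j$, the number $\bar U_{ij}^2$ is the square of the mean of $q+1$ independent signs of expectation $\rho$, so
\[
\mathbb E\,\bar U_{ij}^2=\frac{(q+1)+(q+1)q\rho^2}{(q+1)^2}\le\frac1{q+1}+\frac1{t^4}\le\frac2{t^4},
\]
where we used $q\ge t^4$. The $t^4$ diagonal entries of $\bar U$ equal $1$, and there are fewer than $t^8$ other entries. So $\|\bar U\|^2\ge t^4$ always, and $\mathbb E\|\bar U\|^2\le3t^4$. Fix a choice with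
\begin{equation}\label{eq:U}
t^2\le\|\bar U\|\le\sqrt3\,t^2 .
\end{equation}

\emph{Negative energy.} We bound the blocks $R_b=\sum_\gamma\theta_\gamma(b)B_\gamma$ of \eqref{eq:block}. For $b=0$ we have $R_0=d(q+1)\bar B=\frac{Q-1}2(J-\bar U)$, and Lemma~\ref{lem:weyl}, with $J\succeq0$, gives $s^-(R_0)\le\frac14(Q-1)^2\|\bar U\|^2$. For $b\ne0$ and $\gamma=\gamma(b)$, Lemma~\ref{lem:partition} gives
\[
R_b=(q^2-1)\bar B-q^2B_\gamma=\tfrac12\Bigl(q^2U_\gamma-\bigl[(q^2-1)\bar U+J\bigr]\Bigr).
\]
The large term $q^2U_\gamma$ is positive semidefinite, so $s^-(R_b)\le\frac14\|(q^2-1)\bar U+J\|^2$ by Lemma~\ref{lem:weyl}. By \eqref{eq:U}, $\|J\|=t^4\le t^2\|\bar U\|\le(q^2+1)\|\bar U\|$, so $s^-(R_b)\le\frac14(2q^2\|\bar U\|)^2=Q\|\bar U\|^2$. Summing over $b\in L$,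
\[
s^-(R)\le\Bigl(\tfrac14(Q-1)^2+(Q-1)Q\Bigr)\|\bar U\|^2\le\tfrac54Q^2\cdot3t^4 .
\]

\emph{Surplus and edges.} Since $\mathbf 1^TA_\gamma\mathbf 1=Qd$ and $d(q+1)=Q-1$, every $v\in\mathbb R^h$ satisfies
\[
(v\otimes\mathbf 1)^TR(v\otimes\mathbf 1)=Qd\sum_\gamma v^TB_\gamma v=\tfrac12Q(Q-1)\bigl(v^TJv-v^T\bar Uv\bigr).
\]
For $v=x$ we have $x^TJx=0$, so the value is $-\frac12Q(Q-1)t^6$, and \eqref{eq:form} gives \eqref{eq:Rsurp}. For $v=\mathbf 1$ the value is $\frac12Q(Q-1)(t^8-\mathbf 1^T\bar U\mathbf 1)$. Here $\bar U\succeq0$ and \eqref{eq:U} give $0\le\mathbf 1^T\bar U\mathbf 1\le h\|\bar U\|\le\sqrt3\,t^6\le\frac12t^8$, the last step because $2\sqrt3\le4\le t^2$. This is \eqref{eq:Redges}.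
\end{proof}

\begin{remark}
The sign of the exceptional eigenvalue in Lemma~\ref{lem:partition} is essential. The punctured lines through the origin also partition $F^2\setminus\{0\}$ into $q+1$ symmetric classes, but a nontrivial character has eigenvalue $q-1$ on the one line where it is trivial and $-1$ on the others. The blocks become $\frac12((q+1)\bar U-J-qU_\gamma)$, and the Rayleigh quotient of $u_\gamma$ is at most $\frac12((q+1)\sqrt3\,t^2-qt^4)$. For large $t$, the $q^2-1$ blocks then have negative energy of order $q^4t^8$, the square of the number of vertices.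
\end{remark}

\section{The counterexample and the sharpness of the bounds}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Let $G=R\otimes D$, with $R$ from Proposition~\ref{prop:R} and $D$ from Section~\ref{sec:partition}. By \eqref{eq:Redges}, $s^+(R)\le\|R\|^2=\mathbf 1^TR\mathbf 1\le\frac12Q^2t^8$. Lemma~\ref{lem:product} with $2m_D=Qd$, together with \eqref{eq:eta} and \eqref{eq:Rneg}, gives
\begin{equation}\label{eq:Gplus}
s^+(G)\le Qd\Bigl(\frac2q\cdot\frac12Q^2t^8+\frac{15}4Q^2t^4\Bigr)=dQ^3t^4\Bigl(\frac{t^4}q+\frac{15}4\Bigr)\le\frac{19}4\,dQ^3t^4 .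
\end{equation}
This is the second use of $q\ge t^4$: the graph $D$ must be sparse enough to damp the positive energy of $R$ down to the size of its negative energy. Lemma~\ref{lem:product} and \eqref{eq:Rsurp} give
\begin{equation}\label{eq:Gsurp}
\operatorname{surp}(G)\ge\tfrac18\,Q^2(Q-1)\,d\,t^6 .
\end{equation}
The graph $G$ has edges, so $s^+(G)>0$, and dividing gives $\operatorname{surp}(G)/s^+(G)\ge\frac{Q-1}Q\cdot\frac{t^2}{38}$. The right side is unbounded as $t\to\infty$, while \eqref{eq:conj} would bound the left side by $1/c$.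
\end{proof}

For Theorem~\ref{thm:sharp} the graph must be as dense as Corollary~\ref{cor:bounds}(b) allows. Its density is of order $1/q$, so we take $q$ as small as the construction permits, up to a factor $2$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $q$ be the power of $2$ in $[t^4,2t^4)$, so that $q\ge16$, and let $G=R\otimes D$ as above. Then $n=t^4Q^2$ and $2m=(\mathbf 1^TR\mathbf 1)\,Qd$, so \eqref{eq:Redges} gives
\begin{equation}\label{eq:m}
\tfrac18\,Q^2(Q-1)\,d\,t^8\le m\le\tfrac14\,Q^2(Q-1)\,d\,t^8 .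
\end{equation}

\emph{Relative surplus.} By \eqref{eq:Gsurp} and \eqref{eq:m}, $\operatorname{surp}/m\ge1/(2t^2)$. By Corollary~\ref{cor:bounds}(a), \eqref{eq:Gplus} and \eqref{eq:m},
\[
\frac{\operatorname{surp}}m\le\sqrt{\frac{s^+}{2m}}\le\sqrt{\frac{19\,Q}{Q-1}}\;t^{-2}\le\frac5{t^2}.
\]

\emph{Sharpness of \textup{(a)}.} By \eqref{eq:Gplus}, \eqref{eq:Gsurp}, \eqref{eq:m} and $Q\ge77$,
\[
\frac{s^+\,m}{\operatorname{surp}^2}\le\frac{\frac{19}4dQ^3t^4\cdot\frac14Q^2(Q-1)dt^8}{\frac1{64}Q^4(Q-1)^2d^2t^{12}}=76\,\frac Q{Q-1}\le77 .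
\]

\emph{Density.} Put $\beta=(Q-1)d/Q^2$. Then \eqref{eq:m} reads $\beta/8\le m/n^2\le\beta/4$. From $d<q^3$ we get $\beta\le1/q\le t^{-4}$. In the other direction, $(Q-1)d=(q-1)^2(q+1)(q^2+1)^2$, so
\[
\frac1\beta\le\frac{q^4}{(q-1)^2(q+1)}=\frac q{(1-q^{-1})(1-q^{-2})}\le\frac{4096}{3825}\,q\le1.08\,q\le2.16\,t^4 ,
\]
where the denominator is increasing in $q$ and was evaluated at $q=16$. Hence $m/n^2=\Theta(t^{-4})$ with absolute implied constants.

\emph{Sharpness of \textup{(b)}.} The last two bounds give $n/\sqrt{8m}\le\beta^{-1/2}\le1.5\,t^2$. Since $1-q^{-4}\ge38/39$, Theorem~\ref{thm:counter} in the form just proved gives $s^+\le39\,t^{-2}\operatorname{surp}$, and therefore $s^+\le58.5\,(\sqrt{8m}/n)\operatorname{surp}\le60\,(\sqrt{8m}/n)\operatorname{surp}$.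

\emph{Large $n$.} Replace $G$ by $G\otimes J_r$. By Lemma~\ref{lem:blowup}, the ratios $\operatorname{surp}/m$, $s^+/m$ and $m/n^2$ do not change, and every statement of the theorem is a statement about these three ratios.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Zhang}
Shengtong Zhang, \emph{Extremal values for the square energies of graphs}, arXiv:2409.15504 (2024).
\end{thebibliography}
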